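# The $a$-number of a curve and the rank of its Cartier operator

Throughout, $p$ is a prime, $k$ is an algebraically closed field of characteristic $p$, and a **curve** is a smooth projective irreducible curve $C$ over $k$. Its genus is $g$, its function field is $K=k(C)$, and $\Omega_K$ is the one-dimensional $K$-vector space of rational differential forms. For a point $P\in C$ we write $O_P\subset K$ for the local ring and fix a uniformizer $t_P\in O_P$.

## 1. $p$-th powers, the Cartier operator, residues

### 1.1 The field $K$ as a vector space over $K^p$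

Three textbook facts: $[K:K^p]=p$; the map $d:K\to\Omega_K$ is $K^p$-linear, since $d(h^pf)=h^p\,df$; and its kernel is exactly $K^p$. Since $p$ is prime, for every $x\in K\setminus K^p$ the elements $1,x,\dots,x^{p-1}$ form a $K^p$-basis of $K$, and $dx\neq0$. Each $t_P$ is such an element, because its order at $P$ is $1$, not a multiple of $p$.

It follows that $dK\cong K/K^p$ is a $K^p$-subspace of $\Omega_K$ of dimension $p-1$, inside a space of dimension $p$.

*Example.* For $C=\mathbb P^1$ and $K=k(x)$ we have $K^p=k(x^p)$, since $k=k^p$. The space $dK$ is spanned over $K^p$ by $dx,\ x\,dx,\dots,x^{p-2}dx$. The missing form is $x^{p-1}dx$.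

**Definition (orders modulo $p$).** Let $A$ be a $K^p$-subspace of $K$ or of $\Omega_K$, and $P\in C$. Then $R(A)=R_P(A)\subset\mathbb Z/p$ is the set of residues modulo $p$ of $\operatorname{ord}_P(f)$, for $0\ne f\in A$.

*Example.* In $K=k(x)$ let $A=K^p+K^px$. At $x=0$ the orders of $h_0^p$ and $h_1^px$ are $\equiv0$ and $\equiv1$, hence different, so the order of a sum is the smaller one and $R(A)=\{0,1\}$. At $x=\infty$ we have $\operatorname{ord}x=-1$ and $R(A)=\{0,-1\}$. Both sets have $2=\dim_{K^p}A$ elements.

### 1.2 The Cartier operator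

**Definition (Cartier operator).** Choose $x\in K\setminus K^p$. Every $\omega\in\Omega_K$ is uniquely $\omega=\big(\sum_{i=0}^{p-1}h_i^px^i\big)dx$ with $h_i\in K$, and
$$\mathcal C(\omega)=h_{p-1}\,dx .$$
By a classical theorem of Cartier this does not depend on $x$.

The properties we need are these.

* **(C1)** $\mathcal C$ is additive and $\mathcal C(h^p\omega)=h\,\mathcal C(\omega)$ for $h\in K$.
* **(C2)** $\ker\mathcal C=dK$. Indeed, for $i\le p-2$ the form $h_i^px^idx$ equals $d\big(h_i^px^{i+1}/(i+1)\big)$, and no derivative of a $\sum h_i^px^i$ has an $x^{p-1}dx$ term.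
* **(C3)** In a local expansion at $P$, with $t=t_P$,
$$\omega=\sum_m c_mt^m\,dt\quad\Longrightarrow\quad \mathcal C(\omega)=\sum_m c_{pm+p-1}^{1/p}\,t^m\,dt .$$
To see this take $x=t$ in the definition: $h_{p-1}^pt^{p-1}$ collects exactly the terms with exponent $\equiv-1$ modulo $p$.

Three consequences can be read off from (C3). If $\omega$ is regular at $P$, so is $\mathcal C\omega$. Next, looking at $m=-1$,
$$\operatorname{res}_P(\mathcal C\omega)^p=\operatorname{res}_P(\omega). \tag{1}$$
Finally, if $\operatorname{ord}_P\omega\ge p$, then $pm+p-1\ge p$ for every surviving term, hence $m\ge1$: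
$$\operatorname{ord}_P\omega\ge p\ \Longrightarrow\ \operatorname{ord}_P(\mathcal C\omega)\ge1. \tag{2}$$

**Definition (value of a form).** If $\eta$ is regular at $P$, put $\eta(P)=(\eta/dt_P)(P)\in k$.

If $\omega$ is regular at $P$, then by (1) and (C1)
$$\operatorname{res}_P(t_P^{-p}\omega)=\operatorname{res}_P(t_P^{-1}\mathcal C\omega)^p=\big((\mathcal C\omega)(P)\big)^p. \tag{3}$$

*Example.* Let $p=2$ and let $C$ be the curve $y^2+y=x^{2g+1}$ of genus $g$. A basis of $H^0(C,\Omega^1)$ is $x^idx$, $0\le i\le g-1$. Here $\mathcal C(x^idx)=x^{(i-1)/2}dx$ if $i$ is odd, and $0$ if $i$ is even.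

The operator $\mathcal C$ maps $H^0(C,\Omega^1)$ to itself; this restriction is also called $V$. It is only $p^{-1}$-linear over $k$, but since $k$ is perfect its kernel and image are $k$-subspaces and dimension of kernel plus dimension of image is $g$. We fix the notation
$$U=\ker\big(\mathcal C|H^0(C,\Omega^1)\big),\qquad S=\mathcal C\big(H^0(C,\Omega^1)\big),\qquad r=\dim_kS .$$
By (C2), $U$ is the space of *regular exact forms*.

### 1.3 Principal parts and Serre duality

**Definition (system of principal parts).** A family $(\pi_P)_{P\in C}$ of classes $\pi_P\in K/O_P$, almost all zero. A function $f\in K$ *has* these principal parts if $f-\pi_P$ is regular at $P$ for every $P$.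

Serre duality says that the pairing $\langle\pi,\omega\rangle=\sum_P\operatorname{res}_P(\pi_P\omega)$ identifies
$$\Big(\bigoplus_PK/O_P\Big)\big/K\ \cong\ H^1(C,\mathcal O_C)$$
with the dual of $H^0(C,\Omega^1)$. In particular
$$(\pi_P)\text{ comes from some }f\in K\iff\sum_P\operatorname{res}_P(\pi_P\omega)=0\ \text{ for all }\omega\in H^0(C,\Omega^1). \tag{4}$$

*Example.* Fix $x\in C$ and ask for a function with principal part $t_x^{-p}$ at $x$ and no other pole. By (4) and (3) it exists if and only if $\big((\mathcal C\omega)(x)\big)^p=0$ for all regular $\omega$, that is, if and only if every $\eta\in S$ vanishes at $x$. So poles that are $p$-th powers are tested only against the image $S$, not against all of $H^0(C,\Omega^1)$.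

### 1.4 The $a$-number

**Definition ($a$-number).** For an abelian variety $X$ over $k$,
$$a(X)=\dim_k\ker\big(F^*:H^1(X,\mathcal O_X)\to H^1(X,\mathcal O_X)\big),$$
with $F$ the Frobenius. For a curve, $a(C)=a(\mathrm{Jac}(C))$, and $0\le a(C)\le g$.

The formula we use is
$$a(C)=g-r=\dim_kU. \tag{5}$$
Here is why. Under the standard identification of $H^1(\mathrm{Jac}(C),\mathcal O)$ with $H^1(C,\mathcal O_C)$, compatible with Frobenius, $F^*$ is $(\pi_P)\mapsto(\pi_P^p)$. By (1) and (C1), $\operatorname{res}_P(\pi_P^p\omega)=\operatorname{res}_P(\pi_P\,\mathcal C\omega)^p$, so $\langle F^*\pi,\omega\rangle=\langle\pi,\mathcal C\omega\rangle^p$. Thus $\ker F^*$ is the annihilator of $S$, of dimension $g-r$.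

*Example.* For $p=2$ and $y^2+y=x^{2g+1}$, the odd $i$ in $[0,g-1]$ number $\lfloor g/2\rfloor$, so $r=\lfloor g/2\rfloor$. For $g=2$: $U=k\,dx$, $S=k\,dx$, $a=r=1$.

### 1.5 The $K^p$-span of $U$

**Definition (the number $n$).** $N=K^pU\subset\Omega_K$ is the $K^p$-span of $U$, and $n=\dim_{K^p}N$.

Since $U\subset dK$, we have $N\subset dK$ and
$$n\le p-1. \tag{6}$$

*Example.* Let $p=3$ and $y^3+y=x^4$, a smooth plane quartic, $g=3$. The forms $dx,\,x\,dx,\,y\,dx$ are a basis of $H^0(C,\Omega^1)$. Clearly $\mathcal C(dx)=\mathcal C(x\,dx)=0$. Since $y=x^3\cdot x-y^3$, also $\mathcal C(y\,dx)=x\,\mathcal C(x\,dx)-y\,\mathcal C(dx)=0$. So $U=H^0(C,\Omega^1)$ and $a=3$. Over $K^3$ the same identity shows $y\,dx\in K^3dx+K^3x\,dx$. Hence $n=2$, although $\dim_kU=3$.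

## 2. How large can $a(C)$ be for given $g$?

How many independent regular forms on a curve of genus $g$ can be exact? Equivalently: if the Cartier operator has small rank $r$, must the genus be small? These bounds are known:

* (Ekedahl) If $a(C)=g$ (that is, $C$ is superspecial), then $g\le p(p-1)/2$.
* (Zhou) If $a(C)=g-1$, then $g\le p+p(p-1)/2$.
* (Stöhr–Voloch) For $p=2$, $a(C)\le(g+1)/2$.

A conjecture, stated in Gerard van der Geer, "Curves over finite fields and moduli spaces", arXiv:2112.08704 (2021), interpolates between them:
$$a(C)\le\frac{p-1}p\,g+\frac{p-1}2,\qquad\text{equivalently}\qquad g\le pr+\frac{p(p-1)}2. \tag{7}$$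
The two forms agree: substitute $r=g-a$ in the second and solve for $a$. The conjecture is true, and we shall prove a little more.

**Theorem 1.** For every curve,
$$a\le nr+\frac{n(n+1)}2,\qquad\text{equivalently}\qquad g\le(n+1)r+\frac{n(n+1)}2 .$$

**Corollary 2.** The inequalities (7) hold for every curve $C$ in characteristic $p$. Moreover, if $n\le p-2$, then even $g\le(p-1)r+\frac{(p-1)(p-2)}2$. Hence equality in (7) forces $n=p-1$.

*Corollary 2 from Theorem 1.* By (6), $n\le p-1$, so $g\le pr+p(p-1)/2$. If $n\le p-2$, the right side of the second inequality in Theorem 1 is at most $(p-1)r+(p-1)(p-2)/2$. This is smaller than $pr+p(p-1)/2$ by $r+(p-1)>0$, so equality in (7) is then impossible. $\square$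

Taking $r=0$, $r=1$ and $p=2$ in (7) gives the three bounds listed above.

## 3. Genus at most one, and superspecial curves in characteristic $2$

For $g=0$ there is nothing to prove. For $g=1$ either $r=1$ and $1\le p+p(p-1)/2$, or $r=0$ and $1\le p(p-1)/2$. Both hold, and there is equality for $p=2$, $r=0$.

The first case with content is $p=2$, $r=0$, where (7) says $g\le1$. Suppose $g\ge1$ and $S=0$, and fix $x\in C$.

By the example in 1.3, since $S=0$ there is a function $f$ with principal part $t_x^{-2}$ at $x$ and no other pole. It is not a square: if $f=h^2$, then $h$ has a single simple pole, so it is an isomorphism $C\to\mathbb P^1$ and $g=0$.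

Suppose a nonzero regular $\omega$ has $\operatorname{ord}_x\omega\ge2$. Then $f\omega$ is regular. As $S=0$, both $\omega$ and $f\omega$ are killed by $\mathcal C$, so both lie in $dK$, which has dimension $1$ over $K^2$. So $f\in K^2$, a contradiction. Thus every nonzero regular form has order $0$ or $1$ at $x$.

Finally, orders $0$ and $1$ cannot both occur: two forms $u,v\in dK$ satisfy $u/v\in K^2$, so their orders have the same parity. So only one order occurs, and $g=\dim H^0(C,\Omega^1)\le1$.

Three things happened here: orders modulo $p$ were compared with dimensions over $K^p$; a function with a $p$-th power pole was produced; multiplying a form by it overfilled $N$. The general proof carries out each of these for all $p$ and $r$.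

## 4. Orders modulo $p$ count dimensions over $K^p$

**Lemma 3.** Fix $P\in C$. Elements of $K$ (or of $\Omega_K$) whose orders at $P$ are distinct modulo $p$ are $K^p$-linearly independent. If $A$ is a $K^p$-subspace of $K$ or of $\Omega_K$ of finite dimension $\delta$, then $|R(A)|=\delta$.

*Proof.* **Independence.** Multiplying by $h^p\ne0$ changes the order by a multiple of $p$. So in a $K^p$-combination of the given elements the nonzero terms have distinct orders, and their sum cannot vanish.

**Reduction to functions.** Write $t=t_P$. Dividing forms by $dt$, which has order $0$ at $P$, identifies $\Omega_K$ with $K$ and preserves orders at $P$. So let $A\subset K$.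

**The local ring is free over its $p$-th powers.** We have $K=\bigoplus_{i<p}K^pt^i$, and by the comparison of orders just made,
$$\operatorname{ord}_P\Big(\sum_{i<p}h_i^pt^i\Big)=\min_i\,(p\operatorname{ord}_Ph_i+i).$$
This is $\ge0$ if and only if all $\operatorname{ord}_Ph_i\ge0$, because $0\le i<p$. So, with $O=O_P$, we get $O=\bigoplus_{i<p}O^pt^i$, a free module of rank $p$ over the discrete valuation ring $O^p$. That ring has uniformizer $t^p$ and residue field $k^p=k$.

**Counting.** Let $L=A\cap O$. As a submodule of a free module of finite rank over a discrete valuation ring, $L$ is free. Every $f\in A$ becomes an element of $L$ after multiplication by a high power of $t^p$, so $L$ spans $A$ over $K^p$ and has rank $\delta$. Hence $\dim_kL/t^pL=\delta$. Now $t^pL=\{f\in A:\operatorname{ord}_Pf\ge p\}$, since for such $f$ the element $t^{-p}f$ lies in $A\cap O$. So $L/t^pL$ is filtered by order of vanishing $0,1,\dots,p-1$. Each graded piece has dimension $1$ if that order occurs in $A$, and $0$ otherwise. Thus $\delta$ is the number of integers in $[0,p-1]$ occurring as orders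 in $A$. Multiplication by powers of $t^p$ shifts orders by any multiple of $p$, so this number is $|R(A)|$. $\square$

**Lemma 4.** Let $W\subset\Omega_K$ be a finite-dimensional $k$-space of forms regular at $P$. Then
$$\dim_kW/\{\omega\in W:\operatorname{ord}_P\omega\ge p\}\ \le\ \dim_{K^p}(K^pW).$$

*Proof.* The left side is the number of integers in $[0,p-1]$ that occur as orders at $P$ of elements of $W$ (filter by order, as above). Choose one element of $W$ for each of them. Their orders are distinct modulo $p$, so by Lemma 3 they are $K^p$-independent. $\square$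

So in $U$ the $p$ conditions "vanish to order $\ge p$ at $P$" cost at most $n\le p-1$ dimensions.

## 5. Counting zeros against the canonical degree gives nothing

Lemma 4 suggests an argument. Impose vanishing to order $\ge p$ at $m$ points in turn. Each point costs at most $n\le p-1$ dimensions of $U$. A nonzero regular form has only $2g-2$ zeros, so for $m=\lfloor(2g-2)/p\rfloor+1$ nothing is left and $a\le(p-1)m$.

This is useless. Let $g\ge1$. Since $m>(2g-2)/p$,
$$(p-1)m>\frac{2(p-1)}p\,(g-1)\ge g-1,$$
so $(p-1)m\ge g$: the bound is never better than $a\le g$. The weak step is the last one. The cost per point is right, since $p-1$ is the coefficient of $r$ that we want. But the stopping rule, the degree $2g-2$, does not involve $r$. We need a reason, depending on $r$, why a form in $U$ that vanishes to order $\ge p$ at $r$ plus a few points must be zero.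

Section 3 shows what such a reason can be. Suppose $\omega\in U$ vanishes to order $\ge p$ at the poles of some $f$, all of order $\le p$. Then $f\omega$ is regular. If also $\mathcal C(f\omega)=0$, then $f\omega\in U$, and $N$ contains $\omega$ and $f\omega$. A $p$-th power $f$ brings nothing new over $K^p$. But an $f\notin K^p$ whose *polar parts* are $p$-th powers turns out to work, provided $\mathcal C(f\omega)$ can be forced to vanish. The form $\mathcal C(f\omega)$ lies in $S$, which has dimension $r$, so $r$ well-chosen points suffice to force this. This is where $r$ enters.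

## 6. Functions with polar parts $\alpha^pt^{-p}$

**Step 1: points that detect $S$.** Put $S_0=S$. As long as $S_i\neq0$, choose a point $y_{i+1}$ at which some element of $S_i$ does not vanish, and let $S_{i+1}=\{\eta\in S_i:\eta(y_{i+1})=0\}$. This has codimension one in $S_i$, so $S_r=0$. Let
$$D=\{y_1,\dots,y_r\}.$$
The points are distinct, since all of $S_i$ vanishes at $y_1,\dots,y_i$ but not at $y_{i+1}$. The evaluation map
$$S\to k^D,\qquad\eta\mapsto(\eta(y))_{y\in D} \tag{8}$$
is injective because $S_r=0$, hence bijective. If $r=0$, then $D=\emptyset$.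

**Step 2: existence.** We produce, for each further point, a function whose poles are $p$-th powers.

**Lemma 5.** For every $x\in C\setminus D$ there are $\alpha_y\in k$ $(y\in D)$ and $f_x\in K$, regular outside $D\cup\{x\}$, such that $f_x-t_x^{-p}$ is regular at $x$ and $f_x-\alpha_y^pt_y^{-p}$ is regular at each $y\in D$. In particular $df_x\in U$.

*Proof.* Put $\alpha_x=1$. By (4) and (3), $f_x$ exists for given $(\alpha_y)$ if and only if for all $\omega\in H^0(C,\Omega^1)$
$$0=\sum_{P\in D\cup\{x\}}\operatorname{res}_P(\alpha_P^pt_P^{-p}\omega)=\Big(\sum_{P\in D\cup\{x\}}\alpha_P\,(\mathcal C\omega)(P)\Big)^p.$$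
As $\omega$ varies, $\mathcal C\omega$ runs through $S$, so the condition is
$$\eta(x)+\sum_{y\in D}\alpha_y\,\eta(y)=0\qquad\text{for all }\eta\in S. \tag{9}$$
Since (8) is bijective, the evaluations at the points of $D$ form a basis of the dual of $S$. So the functional $\eta\mapsto-\eta(x)$ is a combination of them, which gives $(\alpha_y)$.

At each pole $f_x$ is $\alpha^pt^{-p}$ plus a regular function, and $d(\alpha^pt^{-p})=0$. So $df_x$ is regular everywhere. It is exact, so $df_x\in U$ by (C2). $\square$

We fix one $f_x$ for each $x\in C\setminus D$.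

*Example.* Let $p=2$ and $y^2+y=x^5$, so $S=U=k\,dx$, and $dx$ has divisor $2\infty$. Take $D=\{Q\}$ with $Q=(0,0)$; there $x$ is a uniformizer and $dx$ has value $1$. For the point $\infty$, (9) gives $\alpha_Q=0$. The function $x$ has a double pole at $\infty$ and no other pole. Because $dx$ is regular, its polar part has only exponents divisible by $2$, so it is $c\,t_\infty^{-2}$, and $f_\infty=c^{-1}x$ works. For $Q'=(0,1)$ with uniformizer $x$, (9) reads $1+\alpha_Q=0$, so $\alpha_Q=1$, and $f_{Q'}=x^{-2}$ works, with $df_{Q'}=0$. So an individual $f_x$ may be a $p$-th power. We must know that not all are.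

**Step 3: there are enough of them.** The next lemma shows that the $f_x$ see all of $U$.

**Lemma 6.** The forms $df_x$, $x\in C\setminus D$, span $U$ over $k$.

*Proof.* **A primitive has $p$-th power poles.** Let $u\in U$. By (C2), $u=dh$ with $h\in K$. At a point $P$ expand $h=\sum c_mt_P^m$. Since $dh$ is regular, $mc_m=0$ for $m<0$, so only exponents divisible by $p$ occur in the polar part. As $k$ is perfect, the polar part is $q_P^p$, where $q_P$ is a polynomial in $t_P^{-1}$ without constant term, and $q_P=0$ for almost all $P$.

**Moving the poles.** For $x\in C\setminus D$ let $[t_x^{-1}]$ be the system with $t_x^{-1}$ at $x$ and zero elsewhere. The classes of these systems span $H^1(C,\mathcal O_C)$. Indeed $\langle[t_x^{-1}],\omega\rangle=\omega(x)$, and a regular form vanishing at all of the infinitely many points of $C\setminus D$ is zero. So only $0\in H^0(C,\Omega^1)$ annihilates their span, which by duality is everything. Hence there are distinct $x_1,\dots,x_s\in C\setminus D$, $\beta_i\in k$ and $\varphi\in K$ such that $\varphi$ has the principal parts $(q_P)-\sum_i\beta_i[t_{x_i}^{-1}]$.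 Raising to the $p$-th power, $\varphi^p$ has principal parts $q_P^p$, diminished by $\beta_i^pt_{x_i}^{-p}$ at $x_i$. So $h-\varphi^p$ has principal part $\beta_i^pt_{x_i}^{-p}$ at $x_i$ and no other poles, and $d(h-\varphi^p)=u$.

**Subtracting the $f_{x_i}$.** Let $h'=h-\varphi^p-\sum_i\beta_i^pf_{x_i}$. The poles at the $x_i$ cancel, since for $j\ne i$ the function $f_{x_j}$ is regular at $x_i$. So $h'$ has poles only in $D$, with principal parts $\gamma_y^pt_y^{-p}$ for some $\gamma_y\in k$. As in the proof of Lemma 5, (4) and (3) give $\sum_{y\in D}\gamma_y\eta(y)=0$ for all $\eta\in S$. Since (8) is surjective, all $\gamma_y=0$. So $h'$ has no poles, is constant, and $u=\sum_i\beta_i^p\,df_{x_i}$. $\square$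

## 7. Multiplication by $f_x$ preserves exactness

**Setup.** By Lemma 6 the $df_x$ span $N$ over $K^p$. Choose $x_1,\dots,x_n\in C\setminus D$ such that $df_{x_1},\dots,df_{x_n}$ is a $K^p$-basis of $N$; these points are distinct. For $0\le j\le n$ put
$$D_j=D\cup\{x_1,\dots,x_j\},\qquad U_j=\{\omega\in U:\operatorname{ord}_P\omega\ge p\ \text{ for all }P\in D_j\},$$
$$N_j=K^pU_j,\qquad\mu_j=\dim_{K^p}N_j,\qquad M_j=K^p+K^pf_{x_1}+\dots+K^pf_{x_j}.$$
The space $M_j$ of multipliers has dimension
$$\dim_{K^p}M_j=j+1, \tag{10}$$
because $d$ is $K^p$-linear, its kernel $K^p$ lies in $M_j$, and $d(M_j)$ has the basis $df_{x_1},\dots,df_{x_j}$.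

**Claim A.** $f_{x_i}U_j\subset U$ for $1\le i\le j$. Hence $M_jN_j\subset N$.

*Proof.* Let $\omega\in U_j$ and $f=f_{x_i}$. The poles of $f$ lie in $D\cup\{x_i\}\subset D_j$ and have order $\le p$, while $\omega$ vanishes to order $\ge p$ there. So $f\omega$ is regular everywhere, and $\mathcal C(f\omega)\in S$.

At $y\in D$ write $f=\alpha^pt_y^{-p}+\phi$ with $\phi$ regular at $y$. By (C1) and $\mathcal C\omega=0$,
$$\mathcal C(f\omega)=\alpha t_y^{-1}\,\mathcal C(\omega)+\mathcal C(\phi\omega)=\mathcal C(\phi\omega).$$
Since $\operatorname{ord}_y(\phi\omega)\ge p$, (2) shows that $\mathcal C(f\omega)$ vanishes at $y$. So the element $\mathcal C(f\omega)$ of $S$ vanishes at every point of $D$, and it is $0$ because (8) is injective. Thus $f\omega\in U$.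

Also $1\cdot U_j\subset U$. Taking $K^p$-combinations in both factors gives $M_jN_j\subset N$. $\square$

**A stopping rule that depends on $r$.** Claim A already forces $U_n=0$: for $0\ne\omega\in U_n$ the space $M_n\omega\subset N$ would have dimension $n+1>n$. Imposing vanishing to order $\ge p$ at the $r+n$ points of $D_n$, at a cost of at most $n$ each by Lemma 4, we get
$$a\le nr+n^2. \tag{11}$$
The coefficient of $r$ is now right. But with $n=p-1$ the constant is $(p-1)^2$ instead of $p(p-1)/2$, too large by $n(n-1)/2$. The loss is visible: we charged the full price $n$ at each of $x_1,\dots,x_n$, although Lemma 4 charges only $\mu_j=\dim_{K^p}N_j$ at the step from $U_j$ to $U_{j+1}$. Using one form $\omega\in U_j$ at a time, Claim A only says $j+1\le n$ when $U_j\ne0$, and nothing about the size of $N_j$. We need to use the whole product $M_jN_j$.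

## 8. Sums of residue sets and the constant $p(p-1)/2$

We need a lower bound for the product of two $K^p$-subspaces of $K$ and $\Omega_K$. Lemma 3 turns this into a question about sums of subsets of $\mathbb Z/p$, where the Cauchy–Davenport theorem applies: for nonempty $A,B\subset\mathbb Z/p$,
$$|A+B|\ge\min(p,\ |A|+|B|-1). \tag{12}$$
For instance $\{0,1\}+\{0,1,2\}=\{0,1,2,3\}$ has exactly $2+3-1$ elements if $p\ge5$.

**Claim B.** $\mu_j\le n-j$ for $0\le j\le n$. In particular $U_n=0$.

*Proof.* If $\mu_j=0$ the inequality is trivial. Let $\mu_j\ge1$ and fix any $P\in C$. Orders add under multiplication, so $M_jN_j\subset N$ implies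
$$R(M_j)+R(N_j)\subset R(N).$$
By Lemma 3 and (10) the three sets have $j+1$, $\mu_j$ and $n$ elements, so (12) gives
$$n\ge\min\big(p,\ (j+1)+\mu_j-1\big)=\min(p,\ j+\mu_j).$$
Since $n\le p-1$, the minimum is not $p$, so $j+\mu_j\le n$. For $j=n$ we get $\mu_n=0$, that is, $U_n=0$. $\square$

**Proof of Theorem 1.** We add up the cost of reaching $U_n=0$. Impose vanishing to order $\ge p$ at $y_1,\dots,y_r$ in turn, going from $U$ to $U_0$. All spaces involved lie in $U$, so their $K^p$-spans have dimension $\le n$, and by Lemma 4 each step lowers the dimension by at most $n$. Then impose it at $x_1,\dots,x_n$ in turn. By Lemma 4 with $W=U_j$ and Claim B, the step from $U_j$ to $U_{j+1}$ lowers the dimension by at most $\mu_j\le n-j$. Since $U_n=0$,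
$$a=\dim_kU\le nr+\sum_{j=0}^{n-1}(n-j)=nr+\frac{n(n+1)}2 .$$
Adding $r$ to both sides and using $g=a+r$ gives $g\le(n+1)r+\frac{n(n+1)}2$. $\blacksquare$

With Corollary 2, deduced in Section 2, this proves the conjecture (7).

*The proof on one curve.* Let $p=2$ and $y^2+y=x^7$, $g=3$. Then $U=\langle dx,x^2dx\rangle$, $S=k\,dx$, $r=1$, $n=1$, and $dx$ has divisor $4\infty$. Take $D=\{Q\}$, $Q=(0,0)$, with uniformizer $x$. The forms $dx$ and $x^2dx$ have orders $0$ and $2$ at $Q$, so $U_0=k\,x^2dx$: one dimension is lost. As in Section 6, $f_\infty$ is a constant multiple of $x$, and $df_\infty$ spans $N$, so take $x_1=\infty$. Since $\operatorname{ord}_\infty(x^2dx)=-4+4=0$, we get $U_1=0$: another dimension is lost. So $a=2=nr+n(n+1)/2$, with equality at every step.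

## 9. Curves with equality for $r=0$ and for $p=2$

**Proposition 7.** (a) For every $p$ there is a curve with $r=0$ and $g=p(p-1)/2$. So the constant $\frac{p-1}2$ (respectively $\frac{p(p-1)}2$) in (7) cannot be lowered. (b) For $p=2$ and every $r\ge0$ there is a curve with $g=2r+1$ and Cartier rank $r$, that is, with equality in (7).

*Proof.* (a) Take $y^p+y=x^{p+1}$. In the affine plane the $y$-derivative of $y^p+y-x^{p+1}$ is $1$. The only point at infinity of $y^pz+yz^p=x^{p+1}$ is $(0:1:0)$, where the $z$-derivative is $y^p\neq0$. So this is a smooth plane curve of degree $p+1$, with $g=p(p-1)/2$, and $H^0(C,\Omega^1)$ has the basis $x^iy^jdx$ with $i,j\ge0$, $i+j\le p-2$. Write $y=x^{p+1}-y^p$, expand $y^j$, and use (C1):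
$$\mathcal C(x^iy^jdx)=\sum_{l=0}^j(-1)^l\binom jl\,y^l\,\mathcal C\big(x^{i+(p+1)(j-l)}dx\big).$$
(The binomial coefficients lie in $\mathbb F_p$, so they equal their own $p$-th roots.) The exponent of $x$ is $\equiv i+j-l$ modulo $p$, and $0\le i+j-l\le p-2$, so it is never $\equiv-1$ and every term is $0$. Hence $S=0$ and $r=0$.

(b) Take $y^2+y=x^{2g+1}$ with $g=2r+1$. By the example in 1.4 its Cartier rank is $\lfloor g/2\rfloor=r$, and $pr+p(p-1)/2=2r+1=g$. $\square$

We do not decide here whether, for $p\ge3$ and $r\ge1$, the bound $g\le pr+p(p-1)/2$ is attained.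

## 10. The ratio $a/g$ for large genus

Let $\sigma_p=\limsup a(C)/g$, over curves in characteristic $p$ with $g\to\infty$.

**Proposition 8.**
$$\frac{2p-1}{3p}\ \le\ \sigma_p\ \le\ \frac{p-1}p .$$
The two bounds coincide for $p=2$.

*Proof.* **Upper bound.** Divide the first inequality in (7) by $g$ and let $g\to\infty$.

**The curves for the lower bound.** Take $y^p-y=x^d$ with $d=pe+1$, $e\ge1$. Its genus is $g=(p-1)(d-1)/2=(p-1)pe/2$, and the standard basis of $H^0(C,\Omega^1)$ is
$$x^iy^jdx,\qquad i,j\ge0,\quad pi+dj\le(p-1)(d-1)-2 .$$
We rewrite the condition. The right side is less than $(p-1)d$, so $j\le p-2$. Substituting $d=pe+1$, the condition becomes $pi\le pe(p-1-j)-(j+2)$. As $0<(j+2)/p\le1$, it is equivalent to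
$$0\le j\le p-2,\qquad0\le i<(p-1-j)e. \tag{13}$$
Write $i=i_0+pi_1$ with $0\le i_0<p$. Since $i<(p-1)e$, we have $i_1<e$.

**The Cartier operator.** From $y=y^p-x\cdot x^{pe}$ we expand $y^j=(y^p-x\cdot x^{pe})^j$ and get
$$\mathcal C(x^iy^jdx)=\sum_{l=0}^j(-1)^{j-l}\binom jl\,y^l\,x^{e(j-l)+i_1}\,\mathcal C\big(x^{i_0+j-l}dx\big).$$
Here $0\le i_0+j-l\le(p-1)+(p-2)=2p-3$. The only integer $\equiv-1$ modulo $p$ in this range is $p-1$, so only $l=i_0+j-(p-1)$ can contribute, and $\mathcal C(x^{p-1}dx)=dx$. This $l$ is always $\le j$. If $i_0+j\le p-2$ it is negative and the result is $0$. Otherwise the result is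
$$\pm\binom jl\,x^{e(p-1-i_0)+i_1}\,y^{\,i_0+j-p+1}\,dx,$$
with a nonzero coefficient, since $j<p$.

**The rank.** Because $0\le i_1<e$, the exponent of $x$ determines $p-1-i_0$ and $i_1$ by division by $e$, and then the exponent of $y$ determines $j$. So different basis forms with $i_0+j\ge p-1$ go to multiples of different monomials times $dx$. These monomials are linearly independent, since the exponents of $y$ are less than $p=[K:k(x)]$. Hence $a$ is the number of pairs $(i,j)$ in (13) with $i_0+j\le p-2$.

**The count.** For fixed $j$, the index $i$ runs over $(p-1-j)e$ consecutive integers, and $p-1-j$ of the $p$ residue classes are allowed. So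
$$a=\sum_{j=0}^{p-2}\frac{p-1-j}p\,(p-1-j)\,e+O_p(1)=\frac ep\sum_{m=1}^{p-1}m^2+O_p(1)=\frac{(p-1)(2p-1)}6\,e+O_p(1).$$
Dividing by $g=(p-1)pe/2$ and letting $e\to\infty$, we get $a/g\to\frac{2p-1}{3p}$.

For $p=2$ both bounds equal $\frac12$. $\square$

The exact value of $\sigma_p$ for $p\ge3$ is not determined by this argument.
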